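\title{Elementary amenable groups acting strongly transitively on ordered sets}

\begin{abstract}
A group action is strongly transitive if every finite set of points can be carried to every other finite set of the same size. We show that every order-preserving action of a group $H$ on a nonempty totally ordered set extends to an order-preserving, strongly transitive action of a larger group that retracts onto $H$ with elementary amenable kernel. For $H=1$ this gives a countable elementary amenable group acting strongly transitively on an infinite totally ordered set, which proves a conjecture from a paper of Juschenko. The group can be taken $3$-generated, bi-orderable and acting faithfully on $\mathbb Q$. It can never be virtually solvable, locally nilpotent or of locally subexponential growth.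
\end{abstract}

\section{Introduction}\label{sec:intro}

An action of a group $G$ on a set $X$ is \emph{strongly transitive} if for all finite subsets $E,F\subset X$ with $|E|=|F|$ there is $g\in G$ with $gE=F$. A \emph{chain} is a totally ordered set, and an action on a chain is \emph{order-preserving} if $x<y$ implies $gx<gy$ for all $g\in G$. All groups are discrete. The following conjecture comes from \cite{Juschenko}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a countable amenable group with an order-preserving, strongly transitive action on a chain with at least two elements.}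
\medskip

We prove the conjecture. The construction is explicit and needs no hypothesis on Thompson's group $F$.

It is the order that makes the question hard. The group of finitely supported permutations of $\mathbb N$ is a directed union of finite groups, hence amenable, and it is strongly transitive because a bijection between two finite subsets extends to a finitely supported permutation. On a chain nothing of this kind is available: if $gx>x$, then $x<gx<g^2x<\cdots$, so an element of finite order acts trivially. For the same reason a finite chain with a transitive order-preserving action has at most one point, which is the case that the conjecture excludes.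

Consider sets of a fixed size $n$. For $n=1$ the abelian group $\mathbb Z$ acts transitively on the chain $\mathbb Z$. For $n=2$ the metabelian group of maps $x\mapsto ax+b$ with $a,b\in\mathbb Q$, $a>0$, is transitive on the $2$-element subsets of $\mathbb Q$. It fails for $n=3$, because it preserves the ratio $(x_3-x_1)/(x_2-x_1)$. The more points one wants to move, the farther from abelian the group seems to be, and in the limit the constraints are severe.

\begin{theorem}\label{thm:constraints}
Let a group $G$ act order-preservingly and strongly transitively on a chain $X$ with $|X|\ge 2$.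
\begin{enumerate}
\item[(1)] $X$ is dense and has no endpoints. If $X$ is countable, which is automatic when $G$ is countable, then $X\cong\mathbb Q$, and the image of $G$ in $\operatorname{Aut}(\mathbb Q,<)$ is dense for the topology of pointwise convergence with $\mathbb Q$ discrete. Conversely, every dense subgroup of $\operatorname{Aut}(\mathbb Q,<)$ acts strongly transitively on $\mathbb Q$.
\item[(2)] $G$ contains a free subsemigroup of rank $2$ and satisfies no nontrivial group law. In particular, $G$ is not virtually solvable, not locally nilpotent and not of locally subexponential growth.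
\item[(3)] Every normal subgroup of $G$ that acts nontrivially on $X$ acts strongly transitively on $X$.
\end{enumerate}
\end{theorem}

Quotients of amenable groups are amenable, so by (1) the conjecture asks whether $\operatorname{Aut}(\mathbb Q,<)$ has a countable dense subgroup that is amenable as a discrete group. Parts (2) and (3) suggest that it has none. By (2) the group can imitate a free group on any one word. By (2) and (3) together, if the action is faithful, then $G$ has no nontrivial solvable normal subgroup, so $G$ cannot be built upward from an abelian normal subgroup. But the elements that violate a law may change from one law to the next, and amenability survives directed unions, in which the normal subgroups of the pieces need not be normal in the whole. This is the room that the construction uses. Elementary amenable groups are recalled in Section~\ref{sec:background}; a \emph{retraction} of $G$ onto a subgroup $H$ is a homomorphism $G\to H$ that is the identity on $H$.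

\begin{theorem}\label{thm:embedding}
Let a group $H$ act order-preservingly on a nonempty chain $X$. Then there are a group $G\supseteq H$, an infinite chain $X_\infty\supseteq X$ inducing the given order on $X$, and an order-preserving, strongly transitive action of $G$ on $X_\infty$ that extends the action of $H$ on $X$, such that:
\begin{enumerate}
\item[(1)] there is a retraction $G\to H$ with elementary amenable kernel, so that $G$ is amenable if and only if $H$ is, and elementary amenable if and only if $H$ is;
\item[(2)] $G$ and $X_\infty$ are countable if $H$ and $X$ are;
\item[(3)] the action of $G$ is faithful if the action of $H$ is.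
\end{enumerate}
\end{theorem}

Taking $H=1$ and $X$ a single point settles the conjecture.

\begin{corollary}\label{cor:conjecture}
There is a countable elementary amenable group with an order-preserving, strongly transitive action on an infinite chain.
\end{corollary}

A \emph{left order} on a group is a total order invariant under left multiplication, and a \emph{bi-order} is a total order invariant under left and right multiplication. A left-ordered group acts faithfully and order-preservingly on itself by left multiplication, and Theorem~\ref{thm:embedding} applied to this action gives the next statement.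

\begin{corollary}\label{cor:leftorderable}
Every countable left-orderable amenable group embeds in a countable amenable group acting faithfully, order-preservingly and strongly transitively on a countable chain.
\end{corollary}

The group that the proof of Theorem~\ref{thm:embedding} produces from $H=1$ is a strictly increasing union of subgroups, so it is not finitely generated. One more generator, which shifts the union along itself, repairs this.

\begin{theorem}\label{thm:threegen}
There is an elementary amenable, bi-orderable group $\Gamma$, generated by $3$ elements, with a faithful, order-preserving, strongly transitive action on a countable infinite chain. By Theorem~\ref{thm:constraints}, this chain is isomorphic to $\mathbb Q$.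
\end{theorem}

The core of the paper is Section~\ref{sec:step}. From an action of $S$ on a chain $X$ it builds an action of a larger group $\Phi(S)$ on a larger chain $A(X)$ that gains one point: if $S$ can match two finite sets up to their smallest points, then $\Phi(S)$ can match them completely. Section~\ref{sec:tower} iterates this step and proves Theorem~\ref{thm:embedding}. Sections~\ref{sec:threegen} and~\ref{sec:biorder} prove Theorem~\ref{thm:threegen}. Section~\ref{sec:constraints}, which depends only on Section~\ref{sec:background}, proves Theorem~\ref{thm:constraints}.

\section{Background}\label{sec:background}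

The definition of strong transitivity prescribes only the image of a set. On a chain this already prescribes the image of each point.

\begin{lemma}\label{lem:rigid}
Let $g$ be an order-preserving permutation of a chain, and let $E=\{x_1<\dots<x_n\}$ and $F=\{y_1<\dots<y_n\}$ satisfy $gE=F$. Then $gx_i=y_i$ for all $i$.
\end{lemma}

\begin{proof}
The points $gx_1<\dots<gx_n$ are the elements of $F$ in increasing order.
\end{proof}

A group $G$ is \emph{amenable} if there is a finitely additive probability measure, defined on all subsets of $G$, that is invariant under left multiplication. We never use the definition itself, only the following facts (von Neumann, Day). Finite groups and abelian groups are amenable. Amenability passes to subgroups, to quotients, to extensions (if $N$ is normal in $B$ and both $N$ and $B/N$ are amenable, then so is $B$) and to directed unions. The class $EG$ of \emph{elementary amenable} groups is the smallest class that contains all finite and all abelian groups and is closed under these four operations. All its members are amenable (Day).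

A group is \emph{locally nilpotent} if each of its finitely generated subgroups is nilpotent; ``locally'' has this meaning for other properties as well. A nilpotent group is obtained from the abelian quotients of its lower central series by finitely many extensions, and every group is the directed union of its finitely generated subgroups. Hence locally nilpotent groups lie in $EG$. We also use the fact that the group of $n\times n$ upper triangular integer matrices with all diagonal entries equal to $1$ (the \emph{unitriangular} matrices) is nilpotent.

\section{Gaining one point}\label{sec:step}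

\subsection{Two points, by hand}\label{sub:example}

Let $\mathbb Z$ act on the chain $\mathbb Z$ by translations. The action is transitive on points but not on pairs, since it preserves distances. We enlarge the group and the chain so that $\{0,1\}$ can be carried to $\{0,2\}$. Translation by $1$ carries the top point $1$ to $2$, but it drags the bottom point along. We need a place to park the bottom point where the translation does not move it, and a way to move the bottom point there while the top point stays.

Order the Laurent polynomials $\mathbb Z[\xi,\xi^{-1}]$ by declaring $p>p'$ if the coefficient of the highest power of $\xi$ in $p-p'$ is positive. The map $n\mapsto\xi^n$ embeds the chain $\mathbb Z$. Multiplication by $\xi$ preserves the order, extends translation by $1$, and fixes the polynomial $0$. This is the parking place. The two pairs are now $\{1,\xi\}$ and $\{1,\xi^2\}$.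

Subtracting $1$ moves the bottom point $1$ to $0$, but it moves $\xi$ to $\xi-1$. The error has lower degree than $\xi$, and the order does not see such errors. Let $T_{1,0}$ be the additive automorphism that sends $\xi$ to $\xi+1$ and fixes all other powers of $\xi$. It changes only the constant term of a polynomial, and only when $\xi$ occurs, so it never changes the top term. Hence it preserves the order. It fixes $0$, and $T_{1,0}(\xi-1)=\xi$. With $T_{2,0}\colon\xi^2\mapsto\xi^2+1$ defined in the same way, five order-preserving moves do the job:
\[
\begin{array}{ccccccccccc}
1&\xrightarrow{\;-1\;}&0&\xrightarrow{\;T_{1,0}\;}&0&\xrightarrow{\;\cdot\,\xi\;}&0&\xrightarrow{\;T_{2,0}^{-1}\;}&0&\xrightarrow{\;+1\;}&1\\[4pt]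
\xi&\xrightarrow{\;-1\;}&\xi-1&\xrightarrow{\;T_{1,0}\;}&\xi&\xrightarrow{\;\cdot\,\xi\;}&\xi^2&\xrightarrow{\;T_{2,0}^{-1}\;}&\xi^2-1&\xrightarrow{\;+1\;}&\xi^2
\end{array}
\]
The new maps are translations, which commute, and maps $T$, which are unitriangular. So the enlargement costs nothing in amenability. The rest of this section does the same for an arbitrary action.

\subsection{The ordered group $A(X)$ and its transvections}

Let a group $S$ act order-preservingly on a nonempty chain $X$. Let
\[
A=A(X)=\bigoplus_{x\in X}\mathbb Z\delta_x
\]
be the free abelian group on symbols $\delta_x$, and write $v_x$ for the coefficient of $\delta_x$ in $v\in A$. For $v\ne0$, the \emph{leading index} of $v$ is the largest $x$ with $v_x\neq0$, and this $v_x$ is the \emph{leading coefficient}. Put $v>0$ if the leading coefficient is positive, and $v>w$ if $v-w>0$. A sum of two positive elements is positive, and for $v\ne0$ exactly one of $v$, $-v$ is positive, so this is a translation-invariant total order on $A$. An additive automorphism of $A$ preserves the order as soon as it maps positive elements to positive elements. If $x<y$, then $\delta_y-\delta_x>0$, so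
\[
\delta\colon X\to A(X),\qquad x\mapsto\delta_x,
\]
is an order embedding. For $y\in X$ let $A_{<y}=\bigoplus_{z<y}\mathbb Z\delta_z$. It consists of $0$ and the elements with leading index below $y$.

For $y>z$ in $X$ define additive maps $N_{y,z}$ and $T_{y,z}$ from $A$ to $A$ by
\[
N_{y,z}v=v_y\delta_z,\qquad T_{y,z}=1+N_{y,z}.
\]
Thus $T_{y,z}$ sends $\delta_y$ to $\delta_y+\delta_z$ and fixes all other $\delta_x$. Since $N_{y,z}^2=0$, the map $T_{y,z}$ is invertible and $T_{y,z}^{\,c}=1+cN_{y,z}$ for $c\in\mathbb Z$. We call these maps \emph{transvections} and put
\[
U=U(X)=\langle T_{y,z}: y>z\rangle\le\operatorname{Aut}(A).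
\]
Finally, $S$ acts on $A$ by the additive automorphisms $\pi(s)$ with $\pi(s)\delta_x=\delta_{sx}$.

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(1)] Every $u\in U$ preserves the leading index and the leading coefficient of every nonzero $v\in A$. In particular $u$ preserves the order, $uA_{<y}=A_{<y}$, and $u\delta_y-\delta_y\in A_{<y}$ for all $y$.
\item[(2)] Every $u\in U$ fixes all but finitely many $\delta_x$.
\item[(3)] $U$ is locally nilpotent.
\item[(4)] $\pi(s)$ sends an element with leading index $x$ to an element with leading index $sx$ and the same leading coefficient, so it preserves the order. Moreover $\pi(s)T_{y,z}\pi(s)^{-1}=T_{sy,sz}$.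
\item[(5)] $T_{w,z}\,T_{y,w}\,T_{w,z}^{-1}\,T_{y,w}^{-1}=T_{y,z}$ for $y>w>z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) It suffices to treat $u=T_{y,z}^{\pm1}$, for which $uv=v\pm v_y\delta_z$. If $v_y=0$, then $uv=v$. If $v_y\ne0$, then the leading index of $v$ is at least $y$, and only the coefficient at $z<y$ changes.

(2) A product of finitely many $T_{y,z}^{\pm1}$ fixes every $\delta_x$ with $x$ different from the indices $y$ that occur.

(3) Finitely many elements of $U$ lie in a subgroup $V$ generated by finitely many transvections. Let $J\subset X$ be the finite set of indices that occur in them. Then $V$ preserves $\bigoplus_{x\in J}\mathbb Z\delta_x$ and fixes $\delta_x$ for $x\notin J$, so restriction to this summand is injective on $V$. In the basis $(\delta_x)_{x\in J}$, listed in increasing order, each generator of $V$ has a unitriangular matrix. So $V$ and its subgroups are nilpotent.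

(4) The first claim holds because $s$ preserves the order of the indices. For the second, both sides send $\delta_{sy}$ to $\delta_{sy}+\delta_{sz}$ and fix the other basis elements.

(5) Put $a=N_{w,z}$ and $b=N_{y,w}$. Then $a^2=b^2=0$, $ba=0$ because $z\neq y$, and $ab=N_{y,z}$. Hence
\[
(1+a)(1+b)(1-a)(1-b)=(1+a+b+ab)(1-a-b+ab)=1+ab,
\]
since in the expanded product every term containing $a^2$, $b^2$ or $ba$ vanishes and the remaining terms are $1-a-b+ab+a-ab+b+ab$.
\end{proof}

\begin{remark}
The condition $y>z$ does two jobs: it makes the transvections order-preserving and it makes $U$ locally nilpotent. Both fail without it. For $y>z$, the automorphism that sends $\delta_z$ to $\delta_z+\delta_y$ and fixes the other basis elements maps the negative element $2\delta_z-\delta_y$ to the positive element $2\delta_z+\delta_y$. Together with $T_{y,z}$ it generates a copy of $\operatorname{SL}_2(\mathbb Z)$, which contains a nonabelian free group.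
\end{remark}

\subsection{The group $\Phi(S)$}

By Lemma~\ref{lem:U}(4), $S$ acts on $U$ by conjugation through $\pi$, and $U\rtimes S$ acts on $A$ by $(u,s)\mapsto u\pi(s)$. Define
\[
\Phi(S)=A\rtimes(U\rtimes S).
\]
The group depends on $X$ as well, which the notation suppresses. Its elements are triples $(a,u,s)$, and the product and the action on $A$ are
\begin{align}
(a,u,s)(a',u',s')&=\bigl(a+u\pi(s)a',\;u\,\pi(s)u'\pi(s)^{-1},\;ss'\bigr),\label{eq:product}\\
(a,u,s)\cdot v&=a+u\pi(s)v.\label{eq:action}
\end{align}
We regard $A$, $U$ and $S$ as subgroups of $\Phi(S)$, and we write $\lambda_a=(a,1,1)$ for the translation by $a$. We keep $S$ itself as a factor, rather than its image $\pi(S)$, so that $S$ embeds in $\Phi(S)$ even when it does not act faithfully on $X$. By \eqref{eq:product} and Lemma~\ref{lem:U}(4), inside $\Phi(S)$ we have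
\begin{equation}\label{eq:conj}
s\lambda_{\delta_x}s^{-1}=\lambda_{\delta_{sx}},\qquad sT_{y,z}s^{-1}=T_{sy,sz}\qquad(s\in S).
\end{equation}

\begin{proposition}\label{prop:Phi}
\begin{enumerate}
\item[(1)] The action of $\Phi(S)$ on the infinite chain $A(X)$ is order-preserving and transitive.
\item[(2)] For $s\in S$ we have $s\cdot\delta_x=\delta_{sx}$. So the action extends that of $S$ on $X$ along $\delta$. The subgroups $S$ and $U$ fix $0$.
\item[(3)] The map $(a,u,s)\mapsto s$ is a retraction $\Phi(S)\to S$ whose kernel $A\rtimes U$ lies in $EG$.
\item[(4)] If $S$ and $X$ are countable, then so are $\Phi(S)$ and $A(X)$.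
\item[(5)] If $S$ acts faithfully on $X$, then $\Phi(S)$ acts faithfully on $A(X)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Translations, $U$ and $\pi(S)$ preserve the order, and the translations alone are transitive. The chain is infinite because $X\neq\emptyset$. Part (2) is read off from \eqref{eq:action}. In (3), the map is a homomorphism by \eqref{eq:product}, and its kernel has the abelian normal subgroup $A$ with locally nilpotent quotient $U$. In (4), both $A$ and $U$ are countably generated.

(5) Suppose that $(a,u,s)$ acts trivially. Evaluating at $0$ gives $a=0$. Evaluating at $\delta_x$ then gives $u\delta_{sx}=\delta_x$. The left side has leading index $sx$ by Lemma~\ref{lem:U}(1), so $sx=x$ for all $x$. Hence $s=1$, and then $u$ is the identity of $A$.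
\end{proof}

\begin{lemma}[One more point]\label{lem:key}
Let $E,F\subset X$ with $|E|=|F|=n\ge1$. Suppose that some $s\in S$ carries $E\setminus\{\min E\}$ to $F\setminus\{\min F\}$. Then some $g\in\Phi(S)$ carries $\delta(E)$ to $\delta(F)$.
\end{lemma}

\begin{proof}
Write $E=\{x_1<\dots<x_n\}$ and $F=\{y_1<\dots<y_n\}$. By Lemma~\ref{lem:rigid}, $sx_i=y_i$ for $i\ge2$.

We first park the smallest point of $E$ at $0$. Translation by $-\delta_{x_1}$ does this, but it subtracts $\delta_{x_1}$ from every other point of $\delta(E)$. To correct this, let
\[
T_E=T_{x_2,x_1}T_{x_3,x_1}\cdots T_{x_n,x_1}\in U.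
\]
These transvections exist because $x_1$ is the smallest point of $E$. The factor $T_{x_j,x_1}$ fixes $\delta_{x_1}$ and every $\delta_{x_i}$ with $i\ne j$, and it adds $\delta_{x_1}$ to $\delta_{x_j}$. Hence $T_E\delta_{x_1}=\delta_{x_1}$ and $T_E\delta_{x_i}=\delta_{x_i}+\delta_{x_1}$ for $i\ge2$. The element $p_E=T_E\lambda_{-\delta_{x_1}}$ of $\Phi(S)$ satisfies
\[
p_E\cdot\delta_{x_1}=T_E(0)=0,\qquad p_E\cdot\delta_{x_i}=T_E\delta_{x_i}-T_E\delta_{x_1}=\delta_{x_i}\quad(i\ge2).
\]
Define $p_F$ by the same formula with $y_i$ in place of $x_i$, and put $g=p_F^{-1}sp_E$. Since $s$ fixes $0$, the three factors act by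
\[
\delta_{x_1}\mapsto0\mapsto0\mapsto\delta_{y_1},\qquad \delta_{x_i}\mapsto\delta_{x_i}\mapsto\delta_{y_i}\mapsto\delta_{y_i}\quad(i\ge2).\qedhere
\]
\end{proof}

\section{The tower}\label{sec:tower}

Lemma~\ref{lem:key} concerns subsets of the old chain $\delta(X)$ only. The new chain has new finite subsets, and $\Phi(S)$ does not even match all of its pairs: for $g=(a,u,s)$ we have $g\cdot w-g\cdot v=u\pi(s)(w-v)$, so the leading coefficient of $w-v$ is invariant, and $\{0,\delta_x\}$ cannot be carried to $\{0,2\delta_x\}$. No finite number of steps suffices. In an infinite tower, however, every finite set appears at some level and there are always enough levels above it.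

\begin{proof}[Proof of Theorem~\ref{thm:embedding}]
Put $(S_0,X_0)=(H,X)$ and
\[
S_{k+1}=\Phi(S_k),\qquad X_{k+1}=A(X_k)\qquad(k\ge0).
\]
Regard $S_k$ as a subgroup of $S_{k+1}$, and regard $X_k$ as a subchain of $X_{k+1}$ by identifying $x$ with $\delta_x$. Let $G=\bigcup_kS_k$ and $X_\infty=\bigcup_kX_k$. By Proposition~\ref{prop:Phi}(1),(2), the orders and the actions extend one another. So $X_\infty$ is a chain, infinite because it contains $X_1$, and $G$ acts on it order-preservingly, extending the action of $H$ on $X$.

\emph{Strong transitivity.} We claim that for all $n,k\ge0$ and all $n$-element subsets $E,F\subset X_k$ there is $g\in S_{k+n}$ with $gE=F$. We use induction on $n$. For $n=0$ take $g=1$. For $n\ge1$, the claim for $n-1$ gives $s\in S_{k+n-1}$ that carries $E\setminus\{\min E\}$ to $F\setminus\{\min F\}$. Both $E$ and $F$ lie in $X_{k+n-1}$, so Lemma~\ref{lem:key} for the action of $S_{k+n-1}$ on $X_{k+n-1}$ gives $g\in S_{k+n}$. This proves the claim. Any two finite subsets of $X_\infty$ lie in a common $X_k$, so $G$ is strongly transitive.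

\emph{Part (1).} Let $r_k\colon S_{k+1}\to S_k$ be the retraction of Proposition~\ref{prop:Phi}(3). Put $R_0=\mathrm{id}_H$ and $R_{k+1}=R_k\circ r_k\colon S_{k+1}\to H$. Since $r_k$ is the identity on $S_k$, the map $R_{k+1}$ extends $R_k$, and the $R_k$ combine to a retraction $R\colon G\to H$ with kernel $\bigcup_kK_k$, where $K_k=\ker R_k$ and $K_k\subset K_{k+1}$. Now $K_0=1$ and $K_{k+1}=r_k^{-1}(K_k)$, which gives exact sequences
\[
1\to A(X_k)\rtimes U(X_k)\to K_{k+1}\to K_k\to1 .
\]
By induction $K_k\in EG$, and so $\ker R\in EG$. If $H$ is amenable, or elementary amenable, then so is $G$, by closure under extensions. The converse holds because $H$ is a subgroup of $G$.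

\emph{Parts (2) and (3).} By Proposition~\ref{prop:Phi}(4),(5), countability and faithfulness pass from each level to the next. A countable union of countable sets is countable, and a nontrivial element of $G$ lies in some $S_k$ and moves a point of $X_k$.
\end{proof}

\section{Three generators}\label{sec:threegen}

In this section and the next, $(S_k,X_k)$, $G$ and $X_\infty$ are the objects of Section~\ref{sec:tower} for $H=1$ and $X_0=\{*\}$. Thus $G\in EG$ is countable and acts faithfully and strongly transitively on the countable chain $X_\infty$. The first levels are familiar: $U(X_0)=1$, so $X_1=\mathbb Z\delta_*\cong\mathbb Z$ and $S_1\cong\mathbb Z$ acts by translations, and $X_2$ is the chain $\mathbb Z[\xi,\xi^{-1}]$ of Section~\ref{sub:example}, with $\delta_n=\xi^n$.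

The plan has two steps. Each level is generated by the previous level and two new elements. An injective endomorphism $\varphi$ of $G$ sends the new generators of each level to those of the next, and we adjoin an element $t$ that induces $\varphi$ by conjugation.

\subsection{Two new generators per level}

Let $e_0=*$ and $e_{k+1}=\delta_{e_k}\in X_{k+1}$. These are names, one for each level, of a single point of $X_\infty$. For $k\ge1$ let $0_k$ be the zero of $X_k=A(X_{k-1})$. Then $e_k>0_k$, and $0_k\notin X_{k-1}$, because zero is not a basis element. Define elements of $S_{k+1}$ by
\[
\tau_k=\lambda_{\delta_{e_k}}\in A(X_k)\quad(k\ge0),\qquad T_k=T_{e_k,0_k}\in U(X_k)\quad(k\ge1).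
\]

\begin{lemma}\label{lem:generation}
We have $S_1=\langle\tau_0\rangle$ and $S_{k+1}=\langle S_k,\tau_k,T_k\rangle$ for $k\ge1$. Hence $G$ is generated by the $\tau_k$ $(k\ge0)$ and the $T_k$ $(k\ge1)$.
\end{lemma}

For $k=1$ the reason is easy to see. Here $\tau_1$ is translation by $\xi$ and $T_1=T_{1,0}$. Conjugation by powers of $\tau_0$ gives the translations by all $\xi^n$ and all $T_{n+1,n}$, and Lemma~\ref{lem:U}(5) gives $T_{n+d,n}$ for every $d\ge1$, because every positive integer is a sum of $1$'s. For $k\ge2$ the positive elements of $X_k$ are not all multiples of one element, and the proof uses the stabilizer of $0_k$ in $S_k$ to reach them.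

\begin{proof}
The first equality holds because $S_1=A(X_0)$. Let $k\ge1$ and $P=\langle S_k,\tau_k,T_k\rangle\le S_{k+1}$. Since $S_{k+1}$ is generated by $A(X_k)$, $U(X_k)$ and $S_k$, it suffices to show that $P$ contains the first two.

\emph{Translations.} The group $S_k$ is transitive on $X_k$ by Proposition~\ref{prop:Phi}(1). By \eqref{eq:conj}, the conjugates of $\tau_k$ by $S_k$ are the translations $\lambda_{\delta_x}$ for all $x\in X_k$, and these generate $A(X_k)$.

\emph{Transvections.} The indices of a transvection in $U(X_k)$ are elements of the ordered group $X_k=A(X_{k-1})$. Let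
\[
D=\{v\in X_k: v>0_k,\ T_{v,0_k}\in P\}.
\]
For $y>z$ in $X_k$, the translation $\lambda_{-z}$ lies in $S_k\subset P$, and by \eqref{eq:conj} it conjugates $T_{y,z}$ to $T_{y-z,0_k}$. Therefore
\begin{equation}\label{eq:difference}
T_{y,z}\in P\iff y-z\in D,
\end{equation}
and it remains to show that $D$ contains every positive element. The set $D$ has three properties.
\begin{enumerate}
\item[(a)] $e_k\in D$, because $T_k\in P$.
\item[(b)] $D$ is closed under addition. If $v,w\in D$, then $T_{v+w,w}\in P$ by \eqref{eq:difference} and $T_{w,0_k}\in P$, so $T_{v+w,0_k}\in P$ by Lemma~\ref{lem:U}(5).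
\item[(c)] $D$ is invariant under the subgroups $U(X_{k-1})$ and $S_{k-1}$ of $S_k$. An element $g$ of either one fixes $0_k$, so $gT_{v,0_k}g^{-1}=T_{gv,0_k}$ by \eqref{eq:conj}.
\end{enumerate}
The group $S_{k-1}$ is transitive on $X_{k-1}$; for $k=1$ this chain is one point. Since $e_k=\delta_{e_{k-1}}$, properties (a) and (c) give $\delta_x\in D$ for all $x\in X_{k-1}$. Next let $v=\delta_x+\sum_{z<x}c_z\delta_z$ have leading coefficient $1$. Each factor of the finite product $u=\prod_{z<x}T_{x,z}^{\,c_z}\in U(X_{k-1})$, taken in any order, adds $c_z\delta_z$ to $\delta_x$ and fixes $A_{<x}$ pointwise. So $v=u\delta_x$, and $v\in D$ by (c). Finally, if $v$ has leading index $x$ and leading coefficient $c\ge1$, then $v$ is the sum of $v-(c-1)\delta_x$, which has leading coefficient $1$, and $c-1$ copies of $\delta_x$. So $v\in D$ by (b).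
\end{proof}

\subsection{Functoriality and the shift}

The inclusions $S_k\subset S_{k+1}$ induce the identity on $G$ and shift nothing. A real shift comes from the fact that $\Phi$ is a functor: the tower above $(S_1,X_1)$ is built by the same rule as the tower above $(S_0,X_0)$, so a map at the bottom propagates to all levels.

Let $S$ act on $X$ and $R$ act on $Y$, order-preservingly. An \emph{embedding} $f\colon(S,X)\to(R,Y)$ is a pair consisting of an injective homomorphism $S\to R$ and an order embedding $X\to Y$, both written $f$, with $f(sx)=f(s)f(x)$. Let $f_A\colon A(X)\to A(Y)$ be the additive map with $f_A\delta_x=\delta_{f(x)}$. Since $A(Y)=f_A(A(X))\oplus\bigoplus_{y\notin f(X)}\mathbb Z\delta_y$, each $u\in U(X)$ determines an automorphism $f_U(u)$ of $A(Y)$ by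
\[
f_U(u)\,f_A(v)=f_A(uv)\quad(v\in A(X)),\qquad f_U(u)\,\delta_y=\delta_y\quad(y\notin f(X)).
\]

\begin{lemma}\label{lem:functor}
We have $f_U(T_{y,z})=T_{f(y),f(z)}$. The maps $(a,u,s)\mapsto(f_A(a),f_U(u),f(s))$ and $f_A$ form an embedding
\[
\Phi(f)\colon(\Phi(S),A(X))\to(\Phi(R),A(Y)),
\]
which restricts to $f$ on $S$ and sends $\delta_x$ to $\delta_{f(x)}$.
\end{lemma}

\begin{proof}
The map $f_A$ is injective. It sends an element with leading index $x$ to one with leading index $f(x)$ and the same leading coefficient, so it is an order embedding. The map $f_U$ is an injective homomorphism to $\operatorname{Aut}(A(Y))$. Both $f_U(T_{y,z})$ and $T_{f(y),f(z)}$ send $\delta_{f(y)}$ to $\delta_{f(y)}+\delta_{f(z)}$ and fix the other basis elements, so they are equal, and $f_U$ takes values in $U(Y)$. For $s\in S$ we have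
\[
f_A\,\pi(s)=\pi(f(s))\,f_A,\qquad f_U\bigl(\pi(s)u\pi(s)^{-1}\bigr)=\pi(f(s))\,f_U(u)\,\pi(f(s))^{-1}.
\]
Indeed, both sides of the first identity send $\delta_x$ to $\delta_{f(sx)}$, and both sides of the second are homomorphisms in $u$ with value $T_{f(sy),f(sz)}$ at $u=T_{y,z}$. The first identity gives $f_A(u\pi(s)v)=f_U(u)\pi(f(s))f_A(v)$, so $\Phi(f)$ respects the action \eqref{eq:action} and the first coordinate of the product \eqref{eq:product}. The second identity takes care of the second coordinate. Injectivity and the last two claims are visible from the formulas.
\end{proof}

Let $\varphi_0\colon(S_0,X_0)\to(S_1,X_1)$ be the embedding with $*\mapsto\delta_*$, and put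
\[
\varphi_{k+1}=\Phi(\varphi_k)\colon(S_{k+1},X_{k+1})\to(S_{k+2},X_{k+2}).
\]
The map $\varphi_0$ is the inclusion, but $\varphi_1$ is not: on $X_1=\mathbb Z$ the inclusion into $\mathbb Z[\xi,\xi^{-1}]$ is $n\mapsto\xi^n$, while $\varphi_1$ is the additive map $n\mapsto n\xi$. By the last sentence of Lemma~\ref{lem:functor}, $\varphi_{k+1}$ extends $\varphi_k$ both on groups and on chains. So the $\varphi_k$ combine to an embedding $\varphi\colon(G,X_\infty)\to(G,X_\infty)$.

\begin{lemma}\label{lem:shift}
We have $\varphi(\tau_k)=\tau_{k+1}$ for $k\ge0$, and $\varphi(0_k)=0_{k+1}$ and $\varphi(T_k)=T_{k+1}$ for $k\ge1$.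
\end{lemma}

\begin{proof}
First, $\varphi_k(e_k)=e_{k+1}$: this is the definition for $k=0$, and if it holds for $k$, then $\varphi_{k+1}(e_{k+1})=\varphi_{k+1}(\delta_{e_k})=\delta_{e_{k+1}}=e_{k+2}$. For $k\ge1$ the map $\varphi_k\colon X_k\to X_{k+1}$ is additive, so $\varphi_k(0_k)=0_{k+1}$. By Lemma~\ref{lem:functor}, $\varphi_{k+1}=\Phi(\varphi_k)$ sends $\lambda_{\delta_{e_k}}$ to $\lambda_{\delta_{e_{k+1}}}$ and $T_{e_k,0_k}$ to $T_{e_{k+1},0_{k+1}}$.
\end{proof}

\subsection{The group $\Gamma$}

The order embedding $\varphi$ of $X_\infty$ need not be onto, so it cannot serve as a group element. We make it invertible by passing to direct limits. Let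
\[
\hat X=\varinjlim\bigl(X_\infty\xrightarrow{\varphi}X_\infty\xrightarrow{\varphi}\cdots\bigr),\qquad
\hat G=\varinjlim\bigl(G\xrightarrow{\varphi}G\xrightarrow{\varphi}\cdots\bigr).
\]
The elements are classes $[x,i]$ and $[g,i]$ with $i\ge0$, subject to $[x,i]=[\varphi(x),i+1]$ and $[g,i]=[\varphi(g),i+1]$. For fixed $i$ the maps $x\mapsto[x,i]$ and $g\mapsto[g,i]$ are injective, because $\varphi$ is, and their images increase with $i$. So finitely many elements can always be written with a common $i$, and we define
\[
[x,i]<[y,i]\iff x<y,\qquad[g,i][h,i]=[gh,i],\qquad[g,i][x,i]=[gx,i].
\]
These definitions do not depend on $i$, because $\varphi$ is an embedding. Thus $\hat X$ is a countable infinite chain, and $\hat G$ is a directed union of copies of $G$ that acts order-preservingly on $\hat X$. The action is faithful: if $[g,i]$ fixes every $[x,i]$, then $g$ fixes every $x$, so $g=1$. It is strongly transitive, because two finite subsets of $\hat X$ lie in a common stage $i$.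

The map $t[x,i]=[\varphi(x),i]$ is an order automorphism of $\hat X$ with inverse $[x,i]\mapsto[x,i+1]$, and $\theta[g,i]=[\varphi(g),i]$ is an automorphism of $\hat G$ with inverse $[g,i]\mapsto[g,i+1]$. They are compatible:
\[
t\bigl([g,i][x,i]\bigr)=[\varphi(g)\varphi(x),i]=\theta[g,i]\cdot t[x,i].
\]
Hence the semidirect product $\Gamma=\hat G\rtimes_\theta\langle t\rangle$, with $\langle t\rangle$ infinite cyclic and $t\gamma t^{-1}=\theta(\gamma)$, acts order-preservingly on $\hat X$. We identify $G$ and $X_\infty$ with stage $0$. Then $tgt^{-1}=\varphi(g)$ for $g\in G$, $tx=\varphi(x)$ for $x\in X_\infty$, and $\hat G=\bigcup_it^{-i}Gt^i$ because $[g,i]=\theta^{-i}[g,0]$.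

\begin{proposition}\label{prop:Gamma}
The group $\Gamma$ is elementary amenable and is generated by $\tau_0$, $T_1$ and $t$. Its action on $\hat X$ is strongly transitive and faithful.
\end{proposition}

\begin{proof}
The normal subgroup $\hat G$ is a directed union of copies of $G\in EG$, and $\Gamma/\hat G\cong\mathbb Z$, so $\Gamma\in EG$. By Lemma~\ref{lem:shift}, $\tau_k=t^k\tau_0t^{-k}$ and $T_k=t^{k-1}T_1t^{-(k-1)}$. By Lemma~\ref{lem:generation}, the subgroup $\langle\tau_0,T_1,t\rangle$ contains $G$, hence every $t^{-i}Gt^i$, hence $\hat G$. So it equals $\Gamma$. The action is strongly transitive because that of $\hat G$ is.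

For faithfulness, we show that $t^m$ raises the level of some point, which an element of a fixed level cannot do. Suppose that a nontrivial element $t^mg$, with $m\in\mathbb Z$ and $g\in\hat G$, acts trivially. Then $m\ne0$, since $\hat G$ acts faithfully. The kernel of the action is a normal subgroup. Replacing the element by its inverse if necessary, we may assume $m\ge1$. Conjugation by $t^i$ replaces $g$ by $t^igt^{-i}$, which lies in $G$ for large $i$, so we may assume $g\in S_K$ for some $K\ge1$. Now $t^m$ and $g^{-1}$ induce the same permutation of $\hat X$. The point $g^{-1}0_K$ lies in $X_K\subset X_{K+m-1}$. But $t^m0_K=\varphi^m(0_K)=0_{K+m}$ by Lemma~\ref{lem:shift}, and $0_{K+m}\notin X_{K+m-1}$. This is a contradiction.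
\end{proof}

\section{A bi-order on $\Gamma$}\label{sec:biorder}

A bi-order on a group $B$ is the same as a \emph{positive cone}: a subset $C\subset B$ that is closed under products, is invariant under conjugation, and contains exactly one of $b,b^{-1}$ for each $b\neq1$ while $1\notin C$. The order is given by $b<b'\iff b^{-1}b'\in C$. An injective homomorphism of bi-ordered groups preserves the order if and only if it maps positive elements to positive elements. The group $\Gamma$ is built by extensions and unions, and extensions can be ordered lexicographically.

\begin{lemma}\label{lem:lex}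
Let $N$ be a normal subgroup of $B$. Suppose that $B/N$ is bi-ordered and that $N$ has a bi-order whose positive cone is invariant under conjugation by $B$. Call $b\in B$ positive if $bN$ is positive in $B/N$, or if $b\in N$ and $b$ is positive in $N$. This defines a bi-order on $B$.
\end{lemma}

\begin{proof}
For $b\notin N$ exactly one of $bN$, $b^{-1}N$ is positive, and for $b\in N\setminus\{1\}$ exactly one of $b$, $b^{-1}$ is positive in $N$. Let $b,b'$ be positive. If both lie in $N$, then $bb'$ is positive in $N$. Otherwise $bN$ and $b'N$ are each positive or trivial and not both trivial, so $bb'N$ is positive. Conjugation by $B$ preserves both kinds of positive elements.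
\end{proof}

For the factors $A$ and $\mathbb Z$ the order is at hand. The work lies in ordering $U$. The idea is to look at the lowest basis element that $u$ moves: below it $u$ is the identity, so the displacement there behaves additively. For $1\neq u\in U(X)$, let $y(u)$ be the least index $y$ with $u\delta_y\neq\delta_y$, which exists by Lemma~\ref{lem:U}(2), and let
\[
a(u)=u\delta_{y(u)}-\delta_{y(u)}.
\]
By Lemma~\ref{lem:U}(1), $a(u)$ is a nonzero element of $A_{<y(u)}$, and $u$ fixes $A_{<y(u)}$ pointwise. Call $u$ \emph{positive} if $a(u)>0$.

\begin{lemma}\label{lem:orderU}
Let $S$ act order-preservingly on $X$. The positive elements of $U(X)$ form the positive cone of a bi-order, and this cone is invariant under conjugation by $\pi(S)$. If $f\colon(S,X)\to(R,Y)$ is an embedding, then $f_U$ maps positive elements to positive elements.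
\end{lemma}

\begin{proof}
Let $u\neq1$ and $y=y(u)$.

\emph{Inverses.} The elements $u$ and $u^{-1}$ fix the same basis elements, so $y(u^{-1})=y$. Apply $u^{-1}$ to $u\delta_y=\delta_y+a(u)$. Since $u^{-1}$ fixes $a(u)$, we get $u^{-1}\delta_y=\delta_y-a(u)$. So $a(u^{-1})=-a(u)$, and exactly one of $u,u^{-1}$ is positive.

\emph{Products.} Let $u,v$ be positive with $y(v)=y'$. Both fix $\delta_x$ for $x<\min(y,y')$, so it suffices to show that $uv$ moves $\delta_{\min(y,y')}$ up. If $y<y'$, then $v\delta_y=\delta_y$ and $uv\delta_y=\delta_y+a(u)$. If $y'<y$, then $v\delta_{y'}=\delta_{y'}+a(v)$ lies in $A_{<y}$, which $u$ fixes, so $uv\delta_{y'}=\delta_{y'}+a(v)$. If $y=y'$, then $uv\delta_y=u\delta_y+u\,a(v)=\delta_y+a(u)+a(v)$. In each case $a(uv)>0$.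

\emph{Conjugation by $w\in U$.} Since $w$ preserves $A_{<y}$, the element $wuw^{-1}$ fixes $A_{<y}$ pointwise. Write $w^{-1}\delta_y=\delta_y+l$ with $l\in A_{<y}$. Then
\[
wuw^{-1}\delta_y=w\bigl(\delta_y+a(u)+l\bigr)=\delta_y+w\,a(u).
\]
So $y(wuw^{-1})=y$ and $a(wuw^{-1})=w\,a(u)$, which has the sign of $a(u)$.

\emph{Conjugation by $\pi(s)$.} Let $u'=\pi(s)u\pi(s)^{-1}$. Then $u'\delta_{sx}-\delta_{sx}=\pi(s)(u\delta_x-\delta_x)$ for all $x$. Hence $y(u')=sy$ and $a(u')=\pi(s)a(u)$, which has the sign of $a(u)$.

\emph{Embeddings.} The element $f_U(u)$ fixes the basis elements with index outside $f(X)$, and $f_U(u)\delta_{f(x)}-\delta_{f(x)}=f_A(u\delta_x-\delta_x)$. Hence $y(f_U(u))=f(y)$ and $a(f_U(u))=f_A(a(u))$, which has the sign of $a(u)$.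
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threegen}]
By Proposition~\ref{prop:Gamma}, it remains to bi-order $\Gamma$.

Let $S$ be a bi-ordered group acting order-preservingly on $X$. Lemmas~\ref{lem:lex} and~\ref{lem:orderU} bi-order $U\rtimes S$, with $N=U$. By \eqref{eq:product}, conjugation by $(a,u,s)$ sends $\lambda_v$ to $\lambda_{u\pi(s)v}$, so the positive cone of $A$ is invariant under conjugation by $\Phi(S)$. Lemma~\ref{lem:lex} with $N=A$ now bi-orders $\Phi(S)$. An element $(a,u,s)$ is positive if $s$ is positive, or $s=1$ and $u$ is positive, or $s=1$, $u=1$ and $a>0$. This order extends the order of $S$. If $f\colon(S,X)\to(R,Y)$ is an embedding that preserves given bi-orders on $S$ and $R$, then $\Phi(f)$ preserves the resulting bi-orders, since each of $f$, $f_U$, $f_A$ is injective and maps positive elements to positive elements.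

Starting from $S_0=1$, we obtain bi-orders on all $S_k$, each extending the previous one, and hence a bi-order on $G$. The map $\varphi_0$ preserves the bi-orders because $S_0=1$, so all $\varphi_k$ do by induction, and so does $\varphi$. Call $[g,i]\in\hat G$ positive if $g$ is positive in $G$. This does not depend on the representative, it defines a bi-order on $\hat G$, and both $\theta$ and $\theta^{-1}$ preserve positivity. So the positive cone of $\hat G$ is invariant under conjugation by $\Gamma$, and Lemma~\ref{lem:lex} with $N=\hat G$ and $\Gamma/N\cong\mathbb Z$ bi-orders $\Gamma$.
\end{proof}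

\section{What strong transitivity forces}\label{sec:constraints}

We prove Theorem~\ref{thm:constraints}. By Lemma~\ref{lem:rigid}, the hypothesis says that every order-preserving bijection between finite subsets of $X$ is the restriction of an element of $G$. We use it in this form.

\subsection{The chain}

\begin{proof}[Proof of Theorem~\ref{thm:constraints}(1)]
Fix $a<b$ in $X$; this is where $|X|\ge2$ is used. Given $x\in X$, choose $g,h\in G$ with $ga=x$ and $hb=x$. Then $ha<x<gb$, so $X$ has no endpoints. In particular $X$ is infinite and contains points $p<q<r$. Given $x<y$, choose $g$ with $gp=x$ and $gr=y$. Then $x<gq<y$, so $X$ is dense.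

If $G$ is countable, then so is $X$, being a single orbit. By Cantor's theorem, a nonempty countable dense chain without endpoints is isomorphic to $\mathbb Q$. Identify $X$ with $\mathbb Q$. The basic open sets of $\operatorname{Aut}(\mathbb Q,<)$ are the sets $\{h': h'|_E=h|_E\}$ with $h\in\operatorname{Aut}(\mathbb Q,<)$ and $E\subset\mathbb Q$ finite. So a subgroup is dense if and only if, for every such $h$ and $E$, it has an element that agrees with $h$ on $E$. The image of $G$ has this property, since $h|_E\colon E\to hE$ is an order-preserving bijection between finite sets.

Conversely, let $L\le\operatorname{Aut}(\mathbb Q,<)$ be dense, and let $x_1<\dots<x_n$ and $y_1<\dots<y_n$ be rationals. The map $h$ that sends $x_i$ to $y_i$, is affine on each $[x_i,x_{i+1}]$ and has slope $1$ outside $[x_1,x_n]$ is increasing, and both $h$ and $h^{-1}$ have rational coefficients on each piece. So $h\in\operatorname{Aut}(\mathbb Q,<)$, and some element of $L$ agrees with $h$ on $\{x_1,\dots,x_n\}$.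
\end{proof}

\subsection{Free subsemigroups and laws}

Elements $f,g$ of a group generate a \emph{free subsemigroup of rank $2$} if distinct nonempty words in the letters $f,g$, without inverses, represent distinct elements. A group $G$ \emph{satisfies the law} $w$, where $w$ is an element of the free group $F_m$ on $x_1,\dots,x_m$, if $w(g_1,\dots,g_m)=1$ for all $g_1,\dots,g_m\in G$; the law is nontrivial if $w\neq1$. For a group with a finite generating set, let $\beta(n)$ be the number of elements that are products of at most $n$ generators and their inverses. The growth is \emph{subexponential} if $\beta(n)^{1/n}\to1$ and \emph{polynomial} if $\beta$ is bounded by a polynomial; neither property depends on the generating set. We use two textbook facts: finitely generated nilpotent groups have polynomial growth, and free groups are left-orderable (Magnus).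

\begin{proof}[Proof of Theorem~\ref{thm:constraints}(2)]
\emph{Free subsemigroup.} We find two elements that map one interval into two disjoint parts of itself. Since $X$ is infinite, there are points $a<c<d<b$. Choose $f,g\in G$ with $fa=a$, $fb=c$, $ga=d$, $gb=b$, and let $I=[a,b]$. Then $f(I)\subset[a,c]$ and $g(I)\subset[d,b]$ are disjoint proper subsets of $I$. So a word in $f,g$ whose first (leftmost) letter is $f$ maps $I$ into $f(I)$, and a word whose first letter is $g$ maps $I$ into $g(I)$. Suppose that two distinct words represent the same element, and cancel their longest common prefix. If both remaining words are nonempty, then their first letters differ, so the same element maps the nonempty set $I$ into two disjoint sets. If one is empty, then the other is a nonempty word that represents $1$ and maps $I$ into a proper subset of $I$. Both cases are impossible.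

\emph{No law.} Let $w=a_1a_2\cdots a_l\neq1$ be a reduced word, with each $a_i$ a letter $x_j^{\pm1}$. In the action of $F_m$ on itself by left multiplication, $w$ moves the point $1$, and this fact involves only the finitely many points that $1$ visits as the letters are applied. We copy this finite configuration into $X$. Elements of $G$ can realize only order-preserving partial maps, so the copy must be arranged to make each generator order-preserving. A left order on $F_m$ does exactly this.

Fix a left order on $F_m$. Let $p_l=1$ and $p_{i-1}=a_ip_i$, so that $p_0=w$. Let $\Pi=\{p_0,\dots,p_l\}$, and choose an order embedding $\rho\colon\Pi\to X$, which exists because $X$ is infinite. For each $j$ let $\Pi_j=\{p\in\Pi:x_jp\in\Pi\}$. Left multiplication by $x_j$ preserves the order of $F_m$, so $\rho(p)\mapsto\rho(x_jp)$ is an order-preserving bijection from $\rho(\Pi_j)$ to $\rho(x_j\Pi_j)$. Choose $g_j\in G$ that extends it, and let $\eta\colon F_m\to G$ be the homomorphism with $\eta(x_j)=g_j$. If $a_i=x_j$, then $p_i\in\Pi_j$ and $g_j\rho(p_i)=\rho(p_{i-1})$. If $a_i=x_j^{-1}$, then $p_{i-1}\in\Pi_j$ and $g_j\rho(p_{i-1})=\rho(p_i)$. In both cases $\eta(a_i)\rho(p_i)=\rho(p_{i-1})$.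 Applying the letters from $a_l$ down to $a_1$ gives
\[
w(g_1,\dots,g_m)\,\rho(1)=\rho(w)\neq\rho(1),
\]
so $G$ does not satisfy the law $w$.

\emph{Consequences.} The subgroup $\langle f,g\rangle$ has $\beta(n)\ge2^n$, so its growth is not subexponential. Hence $G$ is not of locally subexponential growth, and not locally nilpotent. It remains to see that a virtually solvable group $B$ satisfies a nontrivial law. The intersection of the conjugates of a solvable subgroup of finite index is a solvable normal subgroup $M$ of finite index $n$, say with $M^{(d)}=1$. Define words $w_0=x_1$ and $w_{i+1}=[w_i,w_i']$, where $w_i'$ is $w_i$ written in new variables. The values of $w_d$ in any group generate its $d$-th derived subgroup. So $w_d$ is a law of $M$, and $w_d\neq1$ because nonsolvable groups exist. Since $b^n\in M$ for all $b\in B$, the word $w_d(x_1^n,x_2^n,\dots)$ is a law of $B$. It is nontrivial, because the substitution $x_j\mapsto x_j^n$ turns a nonempty reduced word into a nonempty reduced word.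
\end{proof}

The order cannot be dropped from (2). The group of finitely supported permutations of $\mathbb N$ is locally finite, so it has no free subsemigroup and is of locally subexponential growth.

\subsection{Normal subgroups}

\begin{proof}[Proof of Theorem~\ref{thm:constraints}(3)]
Let $N$ be a normal subgroup that acts nontrivially. An element of $N$ that carries a set $E$ to a disjoint set is one configuration of $2|E|$ points, and conjugation by $G$ produces all configurations of the same order type. We use this twice.

\emph{Points.} Some $\nu\in N$ moves some $x$. If $\nu x<x$, then $\nu^{-1}x>x$, so we may assume $\nu x>x$. Given $p<q$, choose $g\in G$ with $gx=p$ and $g\nu x=q$. Then $g\nu g^{-1}\in N$ sends $p$ to $q$.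

\emph{Separated sets.} Let $|E|=|F|=n\ge1$ and $\max E<\min F$. Since $X$ has no largest element, there is $q>\max E$, and by the first step some $\mu\in N$ sends $\min E$ to $q$. Then every point of $\mu E$ lies above $E$. The sets $E\cup\mu E$ and $E\cup F$ both have $2n$ elements, and in both the lower $n$ elements form $E$. Choose $g\in G$ with $g(E\cup\mu E)=E\cup F$. By Lemma~\ref{lem:rigid}, $gE=E$ and $g\mu E=F$. So $g\mu g^{-1}\in N$ carries $E$ to $F$.

\emph{Arbitrary sets.} Let $|E|=|F|=n\ge1$. Since $X$ has no largest element, there is an $n$-element set $F'$ above $E\cup F$. By the second step there are $\mu,\mu'\in N$ with $\mu E=F'=\mu'F$, and $\mu'^{-1}\mu\in N$ carries $E$ to $F$.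
\end{proof}

\begin{thebibliography}{9}

\bibitem{Juschenko}
Kate Juschenko, \emph{Liouville property of strongly transitive actions}, arXiv:1806.02753 (2018).

\end{thebibliography}
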